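\title{Minimizers of a population density functional on a convex region need not be quasiconcave}

\begin{abstract}
We minimize $\int_{\mathbb{R}^d}(|\nabla u|^2+Vu^2)\,dx$, $d\ge 2$, over $H^1$ functions with $0\le u\le 1$, where $V=-\beta^2$ in a bounded convex domain $G$, $V=\alpha^2$ outside $G$, and $\beta^2$ exceeds the first Dirichlet eigenvalue of $G$. We show that there is exactly one local minimizer, and that it need not be quasiconcave: for all $\alpha,\beta>0$ quasiconcavity fails for some convex polytope $G$, and for some $G$ with smooth boundary of positive curvature. For $d\ge3$ it fails for an open and dense set of domains in the Hausdorff metric. The cause is a logarithmic divergence, with an explicit sign, of the Hessian of the minimizer at an edge of codimension two of $\partial G$.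
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $d\ge2$, fix $\alpha,\beta>0$, and put $\kappa^2=\alpha^2+\beta^2$. For a nonempty bounded convex domain $G\subset\mathbb{R}^d$ let $V=\alpha^2-\kappa^2\chi_G$, so that $V=-\beta^2$ in $G$ and $V=\alpha^2$ outside $G$. We study the problem
\[
\text{(P)}\qquad \text{minimize}\quad \mathcal{F}(u)=\int_{\mathbb{R}^d}\big(|\nabla u|^2+Vu^2\big)\,dx\quad\text{over}\quad \mathbb{K}=\{u\in H^1(\mathbb{R}^d): 0\le u\le1 \text{ a.e.}\}.
\]
The function $u$ is a population density, normalized so that $1$ is the maximal (saturated) density. The energy rewards density in $G$, penalizes density outside $G$, and penalizes steep variation everywhere. A \emph{global minimizer} is a $u\in\mathbb{K}$ with $\mathcal{F}(u)=\min_{\mathbb{K}}\mathcal{F}$; a \emph{local minimizer} is a $u\in\mathbb{K}$ with $\mathcal{F}(u)\le\mathcal{F}(v)$ for all $v\in\mathbb{K}$ in some $H^1$-neighborhood of $u$. An element of $\mathbb{K}$ with a continuous representative is identified with it.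

Since $\mathcal{F}(cu)=c^2\mathcal{F}(u)$, everything depends on whether $\mathcal{F}$ takes a negative value. If it does not, $u=0$ is a minimizer. If it does, only the bound $u\le1$ keeps the infimum finite, and this bound is the nonlinear ingredient of (P). A negative value is guaranteed by the \emph{trapping condition} $\beta^2>\lambda^*(G)$, where
\begin{equation}\label{eq:rayleigh}
\lambda^*(G)=\inf\Big\{\textstyle\int|\nabla\varphi|^2\,dx\Big/\int\varphi^2\,dx:\ \varphi\in C_c^\infty(G),\ \varphi\not\equiv0\Big\}
\end{equation}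
is the first Dirichlet eigenvalue of $-\Delta$ in $G$. As $\lambda^*(rG)=r^{-2}\lambda^*(G)$, every bounded convex domain satisfies the condition after a dilation.

A function $u$ on $\mathbb{R}^d$ is \emph{quasiconcave} if
\begin{equation}\label{eq:qc}
u(tx+(1-t)y)\ge\min\{u(x),u(y)\}\qquad\text{for all }x,y\in\mathbb{R}^d,\ 0\le t\le1,
\end{equation}
that is, if every superlevel set $\{u\ge c\}$ is convex. The following question is posed in \cite{KKO}.

\medskip
\noindent\emph{If $G$ is a bounded convex domain with $\beta^2>\lambda^*(G)$, is every local or global minimizer of \textup{(P)} quasiconcave?}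
\medskip

One would guess that it is. The set $G$ is the only geometric datum and it is convex; for a ball the minimizer is radially nonincreasing; and for every $G$ the minimizer decreases strictly along each ray that starts on $\partial G$ in the direction of an outer normal (Proposition~\ref{prop:structure}). Nevertheless the answer is no.

Let $\mathcal{G}$ be the set of nonempty bounded convex domains $G\subset\mathbb{R}^d$ with $\lambda^*(G)<\beta^2$. A polytope is a bounded intersection of finitely many open half-spaces.

\begin{theorem}\label{thm:main}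
Let $d\ge2$ and $\alpha,\beta>0$. For each $G\in\mathcal{G}$, problem \textup{(P)} has exactly one local minimizer $u_G$, which is the global one. There is a convex polytope $G\in\mathcal{G}$ such that $u_G$ is not quasiconcave.
\end{theorem}

The second theorem describes how large the set
\[
\mathcal{N}=\{G\in\mathcal{G}:\ u_G\text{ is not quasiconcave}\}
\]
is. We equip $\mathcal{G}$ with the Hausdorff distance of the closures,
\[
d_H(G,G')=\max\Big\{\sup_{x\in G}\operatorname{dist}(x,\overline{G'}),\ \sup_{x\in G'}\operatorname{dist}(x,\overline{G})\Big\}.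
\]
A \emph{unit outer normal} of $G$ at $p\in\partial G$ is a unit vector $\nu$ with $(x-p)\cdot\nu\le0$ for all $x\in G$; since $G$ is open, the inequality is then strict. By the supporting hyperplane theorem there is at least one such $\nu$ at every boundary point. For $d=2$, the cone $\bigcup_{r>0}r(G-p)$ is an open sector of opening $\omega_0\in(0,\pi]$, the \emph{interior angle} of $G$ at $p$; the point $p$ is a \emph{corner} if $\omega_0<\pi$. We shall see that $u_G\in C^1(\mathbb{R}^d)$.

\begin{theorem}\label{thm:second}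
Let $d\ge2$ and $\alpha,\beta>0$.
\begin{enumerate}
\item[(1)] $\mathcal{N}$ is open in $\mathcal{G}$. It contains domains with $C^\infty$ boundary of positive curvature.
\item[(2)] Let $G\in\mathcal{G}$ and $p\in\partial G$, let $\nu$ be a unit outer normal of $G$ at $p$, and let $\gamma$ be the angle between $\nu$ and $-\nabla u_G(p)$, which is a nonzero vector. If $\gamma>\pi/4$ (case $d=2$), respectively $\gamma>0$ (case $d\ge3$), then $G\in\overline{\mathcal{N}}$.
\item[(3)] If $d=2$, every $G\in\mathcal{G}$ having a corner of interior angle less than $\pi/2$ lies in $\overline{\mathcal{N}}$. If $d\ge3$, then $\mathcal{N}$ is open and dense in $\mathcal{G}$.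
\item[(4)] If $G\in\mathcal{G}$ is a ball, $u_G$ is radially nonincreasing, hence quasiconcave.
\end{enumerate}
\end{theorem}

Section~\ref{sec:sector} contains the mechanism, in the form of an explicit computation for a planar sector. Sections~\ref{sec:kernel} and~\ref{sec:minimizer} write $u_G$ as a convolution and establish uniqueness and continuous dependence on $G$. Section~\ref{sec:edge} transfers the planar computation to an edge of $\partial G$ in any dimension, Section~\ref{sec:cuts} creates edges in the right position by cutting thin slices off a domain, and Section~\ref{sec:N} completes the proof of Theorem~\ref{thm:second}.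

\section{The potential of a planar sector}\label{sec:sector}

For a vector $\tau$ we write $\partial_{\tau\tau}v=\sum_{i,j}\tau_i\tau_j\,\partial_{ij}v$. Quasiconcavity is destroyed by one positive second derivative in a direction tangent to a level set.

\begin{lemma}\label{lem:test}
Let $v$ be a function on $\mathbb{R}^d$ that is $C^2$ near $x$, and let $\tau$ be a unit vector with $\tau\cdot\nabla v(x)=0$ and $\partial_{\tau\tau}v(x)>0$. Then $v$ is not quasiconcave.
\end{lemma}

\begin{proof}
By Taylor's formula $v(x\pm t\tau)=v(x)+\frac12t^2\partial_{\tau\tau}v(x)+o(t^2)>v(x)$ for small $t>0$, and $x$ is the midpoint of $x+t\tau$ and $x-t\tau$.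
\end{proof}

A minimizer is not explicit, so the sign of a bounded second derivative is hard to control. An unbounded one is easier, because its leading term is decided locally. Where $u<1$, a minimizer satisfies $-\Delta u=\kappa^2u\chi_G-\alpha^2u$, so $\Delta u$ jumps by $\kappa^2u(P)$ across $\partial G$ at a point $P$. Up to this positive factor, the model near $P$ is the equation $-\Delta\Phi=\chi_G$. At a flat piece of boundary nothing is unbounded: $\Phi=-\frac12\min(x_1,0)^2$ solves $-\Delta\Phi=\chi_{\{x_1<0\}}$. A corner behaves differently.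

Identify $\mathbb{R}^2$ with $\mathbb{C}$, let $0<\omega<\pi$, and consider the sector
\[
S=\{-\rho e^{i\phi}:\ 0<\rho<1,\ |\phi|<\omega/2\},
\]
which opens to the left of the origin. Let $N(z)=-\frac1{2\pi}\log|z|$ be the fundamental solution of $-\Delta$. Locally $N=-\frac1{2\pi}\operatorname{Re}\log z$, and the derivative of a holomorphic function $h$ in the direction $\tau\in\mathbb{C}$ is $\tau h'$. Hence
\begin{equation}\label{eq:Ntt}
\partial_{\tau\tau}N(z)=\frac1{2\pi}\operatorname{Re}\frac{\tau^2}{z^2}=\frac1{2\pi}\Big(\frac{2(\tau\cdot z)^2}{|z|^4}-\frac{|\tau|^2}{|z|^2}\Big).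
\end{equation}
We compute the Hessian of $\Phi=N*\chi_S$ on the positive real axis, outside the sector.

\begin{lemma}\label{lem:sector}
There is an absolute constant $C$ such that for $0<s\le1$ and $\tau=\tau_1+i\tau_2\in\mathbb{C}$,
\[
\Big|\int_S\partial_{\tau\tau}N(s-y)\,dy-\frac{\sin\omega}{2\pi}\,(\tau_1^2-\tau_2^2)\log\frac1s\Big|\le C|\tau|^2 .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:Ntt} the integral equals $\frac1{2\pi}\operatorname{Re}(\tau^2I(s))$, where in polar coordinates
\[
I(s)=\int_S\frac{dy}{(s-y)^2}=\int_{-\omega/2}^{\omega/2}\int_0^1\frac{\rho\,d\rho}{(s+\rho\zeta)^2}\,d\phi,\qquad\zeta=e^{i\phi}.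
\]
Here $\operatorname{Re}\zeta>0$, so $s+\rho\zeta$ stays in the right half-plane, and with the principal logarithm $\frac{d}{d\rho}\big[\log(s+\rho\zeta)+\frac{s}{s+\rho\zeta}\big]=\frac{\rho\zeta^2}{(s+\rho\zeta)^2}$. Therefore
\[
\int_0^1\frac{\rho\,d\rho}{(s+\rho\zeta)^2}=\zeta^{-2}\log\frac1s+\zeta^{-2}\Big[\log(s+\zeta)+\frac{s}{s+\zeta}-1\Big].
\]
Since $1\le|s+\zeta|\le2$, the bracket is at most $\log2+\frac\pi2+2$ in absolute value. It remains to note that $\int_{-\omega/2}^{\omega/2}e^{-2i\phi}\,d\phi=\sin\omega$ and $\operatorname{Re}\tau^2=\tau_1^2-\tau_2^2$.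
\end{proof}

Thus, as $s\downarrow0$, the Hessian of $\Phi$ at $s$ is $\frac{\sin\omega}{2\pi}\log\frac1s$ times $\operatorname{diag}(1,-1)$, up to a bounded error. The coefficient is positive for a convex corner and vanishes in the flat limit $\omega\to\pi$. The second derivative tends to $+\infty$ in directions within $\pi/4$ of the axis of the sector, and to $-\infty$ in directions within $\pi/4$ of the perpendicular.

Which case is relevant for quasiconcavity depends on the gradient. Add a linear function to $\Phi$ and call the sum $v$. It is $C^1$, because $|\nabla N|$ is locally integrable. Suppose that $\nabla v(0)=re^{i\theta}$ with $r>0$. The unit vector $\tau_s=i\nabla v(s)/|\nabla v(s)|$ is tangent to the level curve through $s$ and tends to $ie^{i\theta}$, whose square has real part $-\cos2\theta$. If $\nabla v(0)$ makes an angle less than $\pi/4$ with the axis, then $\partial_{\tau_s\tau_s}v(s)\to-\infty$ and the singularity bends the level curves in the convex sense. If the angle exceeds $\pi/4$, then $\partial_{\tau_s\tau_s}v(s)\to+\infty$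 and $v$ is not quasiconcave by Lemma~\ref{lem:test}.

Two things separate this model from (P). The minimizer must be shown to have the same singularity, which requires $C^1$ regularity and $0<u<1$ at the corner. And the gradient at the corner is not a free parameter but is determined by all of $G$; we shall control it through its continuous dependence on $G$, which rests on uniqueness.

\section{The kernel of $-\Delta+\alpha^2$}\label{sec:kernel}

The minimizer will solve $-\Delta u+\alpha^2u=g$ with a bounded $g\ge0$ supported in $G$. We write the fundamental solution through the heat kernel $H_t(z)=(4\pi t)^{-d/2}e^{-|z|^2/4t}$: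
\[
E(z)=E_d(z)=\int_0^\infty e^{-\alpha^2t}H_t(z)\,dt .
\]
In this form positivity, monotonicity, bounds on derivatives and the reduction to two dimensions can all be read off. Constants $C$ in this section depend only on $d$ and $\alpha$.

\begin{lemma}\label{lem:kernel}
\begin{enumerate}
\item[(a)] $E>0$, $E\in L^1(\mathbb{R}^d)$, and if $u\in H^1(\mathbb{R}^d)$ solves $-\Delta u+\alpha^2u=g\in L^2(\mathbb{R}^d)$ in the sense of distributions, then $u=E*g$.
\item[(b)] $E$ is smooth off the origin, $\nabla E(z)=-k(|z|)z$ with $k>0$, and $|\nabla E|\in L^1(\mathbb{R}^d)$. If $f\in L^\infty(\mathbb{R}^d)$, then $E*f\in C^1(\mathbb{R}^d)$, $\nabla(E*f)=(\nabla E)*f$, and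
\[
|\nabla(E*f)(x+h)-\nabla(E*f)(x)|\le\|\nabla E(\cdot+h)-\nabla E\|_{L^1}\|f\|_{L^\infty}.
\]
\item[(c)] $|\partial_{\tau\tau}E(z)|\le C|\tau|^2m(|z|)$ with $m(r)=\min\{r^{-d},r^{-d-2}\}$. If $f\in L^\infty(\mathbb{R}^d)$ vanishes in $B_r(x_0)$, then $E*f$ is $C^2$ in $B_{r/2}(x_0)$, and there $\partial_{\tau\tau}(E*f)(x)=\int\partial_{\tau\tau}E(x-y)f(y)\,dy$.
\item[(d)] For $d\ge3$ and $z'\in\mathbb{R}^2\setminus\{0\}$, $\int_{\mathbb{R}^{d-2}}E_d(z',z'')\,dz''=E_2(z')$.
\item[(e)] For $z,\tau\in\mathbb{R}^2$, $z\ne0$, $|\partial_{\tau\tau}E_2(z)-\partial_{\tau\tau}N(z)|\le C|\tau|^2/|z|$.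
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $\int H_t=1$, we have $\int E=\alpha^{-2}$. The Fourier transform of $H_t$ is $e^{-t|\xi|^2}$, so $\widehat E(\xi)=(|\xi|^2+\alpha^2)^{-1}$, while the equation reads $(|\xi|^2+\alpha^2)\widehat u=\widehat g$.

(b) Differentiation under the integral is allowed for $z\neq0$, and $\nabla H_t(z)=-\frac{z}{2t}H_t(z)$ gives $k(|z|)=\int_0^\infty e^{-\alpha^2t}H_t(z)\frac{dt}{2t}$. By scaling $\|\nabla H_t\|_{L^1}=Ct^{-1/2}$, so $\|\nabla E\|_{L^1}\le C\int_0^\infty t^{-1/2}e^{-\alpha^2t}\,dt<\infty$. Integrating by parts for each $t$ and using Fubini's theorem, we see that $\nabla E$ is the weak gradient of $E$ on $\mathbb{R}^d$; hence $(\nabla E)*f$ is the weak gradient of $E*f$. It satisfies the stated inequality, and it is continuous because translation is continuous in $L^1$.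

(c) We have $\partial_{\tau\tau}H_t(z)=H_t(z)\big(\frac{(\tau\cdot z)^2}{4t^2}-\frac{|\tau|^2}{2t}\big)$. Since $\sigma e^{-\sigma}$ is bounded for $\sigma=|z|^2/8t$,
\begin{equation}\label{eq:heatbound}
|\partial_{\tau\tau}H_t(z)|\le C|\tau|^2\,t^{-d/2-1}e^{-|z|^2/8t}.
\end{equation}
The substitution $t\mapsto c/t$ gives, with Euler's function $\Gamma$,
\begin{equation}\label{eq:gamma}
\int_0^\infty t^{-a-1}e^{-c/t}\,dt=\Gamma(a)\,c^{-a}\qquad(a,c>0).
\end{equation}
Using $e^{-\alpha^2t}\le1$ we obtain the bound $|z|^{-d}$ (take $a=d/2$), and using $e^{-\alpha^2t}\le(\alpha^2t)^{-1}$ the bound $|z|^{-d-2}$ (take $a=d/2+1$). For $x\in B_{r/2}(x_0)$ and $y\notin B_r(x_0)$ we have $|x-y|\ge|x_0-y|/2$, so the second derivatives of $E$ at $x-y$ are dominated by $C|x_0-y|^{-d-2}$, which is integrable outside $B_r(x_0)$. Thus $(\nabla E)*f$ may be differentiated under the integral.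

(d) The heat kernel of $\mathbb{R}^d$ is the product of those of $\mathbb{R}^2$ and $\mathbb{R}^{d-2}$, and the latter has integral $1$.

(e) For $d=2$, \eqref{eq:gamma} with $c=|z|^2/4$ and $a=2$, $a=1$ yields
\[
\int_0^\infty\partial_{\tau\tau}H_t(z)\,dt=\frac1{4\pi}\Big(\frac{(\tau\cdot z)^2}{4}\cdot\frac{16}{|z|^4}-\frac{|\tau|^2}{2}\cdot\frac{4}{|z|^2}\Big)=\partial_{\tau\tau}N(z)
\]
by \eqref{eq:Ntt}. Since $1-e^{-\alpha^2t}\le\min\{1,\alpha^2t\}\le\alpha t^{1/2}$, the difference in (e) is at most $C|\tau|^2\int_0^\infty t^{-3/2}e^{-|z|^2/8t}\,dt=C|\tau|^2/|z|$ by \eqref{eq:heatbound} and \eqref{eq:gamma}.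
\end{proof}

\section{The minimizer}\label{sec:minimizer}

Let $G\in\mathcal{G}$. We use the following facts on Sobolev functions: if $w\in H^1$, then $w^+\in H^1$ with $\nabla w^+=\chi_{\{w>0\}}\nabla w$, and $\nabla w=0$ a.e.\ on each level set $\{w=c\}$. In particular $|w|\in H^1$ and $\mathcal{F}(|w|)=\mathcal{F}(w)$.

\subsection{Existence}

\begin{lemma}\label{lem:existence}
Problem \textup{(P)} has a global minimizer, $\min_{\mathbb{K}}\mathcal{F}<0$, and $0$ is not a local minimizer.
\end{lemma}

\begin{proof}
Write $\mathcal{F}(u)=\int(|\nabla u|^2+\alpha^2u^2)-\kappa^2\int_Gu^2$. On $\mathbb{K}$ the last term is bounded by $\kappa^2|G|$, so a minimizing sequence is bounded in $H^1$; a subsequence converges weakly, and the limit lies in the closed convex set $\mathbb{K}$. The first term is the square of a Hilbert norm equivalent to that of $H^1$, hence weakly lower semicontinuous, and $\int_Gu^2$ is weakly continuous by Rellich's theorem on a ball containing $G$. So the limit is a global minimizer. By \eqref{eq:rayleigh} there is $\varphi\in C_c^\infty(G)$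 with $\mathcal{F}(\varphi)=\int|\nabla\varphi|^2-\beta^2\int\varphi^2<0$. For small $t>0$ we have $t|\varphi|\in\mathbb{K}$ and $\mathcal{F}(t|\varphi|)=t^2\mathcal{F}(\varphi)<0=\mathcal{F}(0)$, and $t|\varphi|\to0$ in $H^1$ as $t\to0$.
\end{proof}

This is the only place where the trapping condition enters directly.

\subsection{The equation}

\begin{proposition}\label{prop:structure}
Let $u$ be a local minimizer of \textup{(P)}.
\begin{enumerate}
\item[(a)] $u=E*g$, where $g=(\alpha^2+\beta^2\chi_{\{u<1\}})\,u\,\chi_G$ satisfies $\alpha^2u\chi_G\le g\le\kappa^2\chi_G$.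
\item[(b)] $u\in C^1(\mathbb{R}^d)$, $\nabla u$ is bounded, and $u>0$ everywhere.
\item[(c)] If $x\in\mathbb{R}^d$ and $e$ is a unit vector with $(x-y)\cdot e>0$ for all $y\in G$, then $\nabla u(x)\cdot e<0$.
\item[(d)] If $p\in\partial G$, then $\nabla u(p)\cdot e<0$ for every unit outer normal $e$ at $p$; hence $\nabla u(p)\neq0$ and $u(p)<1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\mathcal{B}(u,\psi)=\int(\nabla u\cdot\nabla\psi+Vu\psi)$, so that $\mathcal{F}(u+\psi)=\mathcal{F}(u)+2\mathcal{B}(u,\psi)+\mathcal{F}(\psi)$, and let $\theta=\Delta u-Vu$ be the distribution $\langle\theta,\varphi\rangle=-\mathcal{B}(u,\varphi)$. Fix $0\le\varphi\in C_c^\infty(\mathbb{R}^d)$. The natural competitors $u\mp t\varphi$ may leave $\mathbb{K}$, through $0$ and through $1$ respectively. The first defect is repaired by reflection, at no cost in energy; the second by truncation, whose cost bounds $\theta$ from above.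

\emph{Lower bound: $\langle\theta,\varphi\rangle\ge0$.} For $0<t\|\varphi\|_\infty\le1$ we have $|u-t\varphi|\in\mathbb{K}$. To use local minimality we need $|u-t\varphi|\to u$ in $H^1$. Now $|u-t\varphi|-u=-t\varphi+2(t\varphi-u)^+$, with $0\le(t\varphi-u)^+\le t\varphi$ and
\[
\|\nabla(t\varphi-u)^+\|_{L^2}^2\le2t^2\|\nabla\varphi\|_{L^2}^2+2\int_{\{u<t\varphi\}}|\nabla u|^2 .
\]
As $t\downarrow0$ the sets $\{u<t\varphi\}$ decrease to $\{u=0,\ \varphi>0\}$, where $\nabla u=0$ a.e., so the right side tends to $0$. Hence for small $t$,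
\[
\mathcal{F}(u)\le\mathcal{F}(|u-t\varphi|)=\mathcal{F}(u-t\varphi)=\mathcal{F}(u)-2t\mathcal{B}(u,\varphi)+t^2\mathcal{F}(\varphi),
\]
and $\mathcal{B}(u,\varphi)\le0$ follows on dividing by $t$ and letting $t\downarrow0$.

\emph{Upper bound: $\langle\theta,\varphi\rangle\le\beta^2\int_{G\cap\{u=1\}}\varphi$.} For $t>0$ let $A_t=\{u+t\varphi>1\}$, $\eta=(u+t\varphi-1)^+$ and $v=\min\{u+t\varphi,1\}=u+t\varphi-\eta\in\mathbb{K}$. Because $u\le1$, we have $0\le\eta\le t\varphi\chi_{A_t}$. The functions $u+s(v-u)$, $0<s\le1$, lie in the convex set $\mathbb{K}$ and tend to $u$ in $H^1$ as $s\downarrow0$, so $\mathcal{B}(u,v-u)\ge0$, that is, $t\mathcal{B}(u,\varphi)\ge\mathcal{B}(u,\eta)$. We have $\nabla u\cdot\nabla\eta=\chi_{A_t}(|\nabla u|^2+t\nabla u\cdot\nabla\varphi)\ge t\chi_{A_t}\nabla u\cdot\nabla\varphi$ and $Vu\eta\ge-\beta^2\chi_G\,\eta\ge-t\beta^2\varphi\chi_{G\cap A_t}$. Therefore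
\[
\mathcal{B}(u,\varphi)\ge\int_{A_t}\nabla u\cdot\nabla\varphi-\beta^2\int_{G\cap A_t}\varphi .
\]
As $t\downarrow0$ the sets $A_t$ decrease to $\{u=1,\ \varphi>0\}$, where $\nabla u=0$ a.e., and the right side tends to $-\beta^2\int_{G\cap\{u=1\}}\varphi$.

\emph{Identification of $\theta$.} A nonnegative distribution is a Radon measure. Both $\theta$ and $\beta^2\chi_{G\cap\{u=1\}}-\theta$ are nonnegative, so by the Radon--Nikodym theorem $\theta$ is a function with $0\le\theta\le\beta^2\chi_{G\cap\{u=1\}}$. Then $\Delta u=Vu+\theta\in L^2(\mathbb{R}^d)$, and $u\in H^2(\mathbb{R}^d)$ by Plancherel's theorem. Almost everywhere on $\{u=1\}$ each $\partial_iu$ vanishes, hence so does $\nabla\partial_iu$, and $\Delta u=0$. Thus $\theta=-Vu=\beta^2$ a.e.\ on $G\cap\{u=1\}$. Consequently $-\Delta u+\alpha^2u=\kappa^2u\chi_G-\theta$ equals $0$ outside $G$, $\kappa^2u$ on $G\cap\{u<1\}$, and $\kappa^2-\beta^2=\alpha^2u$ on $G\cap\{u=1\}$. This is the function $g$, and Lemma~\ref{lem:kernel}(a) gives (a).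

(b) follows from Lemma~\ref{lem:kernel}(b) and from $E>0$: we have $g\not\equiv0$, since otherwise $u\equiv0$, contrary to Lemma~\ref{lem:existence}.

(c) By (a) and (b), $g>0$ on $G$, so
\[
\nabla u(x)\cdot e=-\int_Gk(|x-y|)\,(x-y)\cdot e\;g(y)\,dy<0 .
\]

(d) The first claim is (c) with $x=p$. If $u(p)=1$, then $p$ would be a maximum point of the $C^1$ function $u\le1$, and $\nabla u(p)=0$.
\end{proof}

Part (c) also applies at $p+se$, $s\ge0$, which is the monotonicity along normal rays mentioned in Section~\ref{sec:intro}. Convexity of $G$ is what provides the normal $e$ in (d): the whole source $g$ lies on one side of a hyperplane through $p$.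

\subsection{Uniqueness and the ball}

The functional $\mathcal{F}$ is not convex on $\mathbb{K}$: along the segment $t\mapsto tu$ it equals $t^2\mathcal{F}(u)$, which is strictly concave when $\mathcal{F}(u)<0$. But the potential term is linear in $u^2$, so we interpolate the squares.

\begin{proposition}\label{prop:unique}
Problem \textup{(P)} has exactly one local minimizer, which is the global one.
\end{proposition}

\begin{proof}
Let $u,v$ be local minimizers; both are positive and $C^1$. For $0<t<1$ let $w_t=\sqrt{(1-t)u^2+tv^2}$. This is a $C^1$ function with $0<w_t\le1$ and $w_t\nabla w_t=(1-t)u\nabla u+tv\nabla v$. Expanding both sides verifies Lagrange's identity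
\[
w_t^2|\nabla w_t|^2=w_t^2\big((1-t)|\nabla u|^2+t|\nabla v|^2\big)-t(1-t)|u\nabla v-v\nabla u|^2 .
\]
Hence $w_t\le u+v$ and $|\nabla w_t|^2\le|\nabla u|^2+|\nabla v|^2$, so $w_t\in\mathbb{K}$, and
\begin{equation}\label{eq:hidden}
\mathcal{F}(w_t)=(1-t)\mathcal{F}(u)+t\mathcal{F}(v)-t(1-t)\int\frac{|u\nabla v-v\nabla u|^2}{w_t^2}.
\end{equation}

Let $v$ be a global minimizer. As $t\to0$, $w_t\to u$ and $\nabla w_t\to\nabla u$ pointwise, because $u>0$; by the two bounds above and dominated convergence, $w_t\to u$ in $H^1$. If $\mathcal{F}(u)>\mathcal{F}(v)$, then \eqref{eq:hidden} gives $\mathcal{F}(w_t)<\mathcal{F}(u)$ for all $t$, contradicting local minimality. So $u$ is a global minimizer too. Then $\mathcal{F}(w_t)\ge\mathcal{F}(u)=\mathcal{F}(v)$ forces the integral in \eqref{eq:hidden} to vanish, so $\nabla(v/u)=0$ and $v=cu$ with $c>0$. From $\mathcal{F}(u)=\mathcal{F}(v)=c^2\mathcal{F}(u)$ and $\mathcal{F}(u)<0$ we get $c=1$.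
\end{proof}

From now on $u_G$ denotes this minimizer.

\begin{proof}[Proof of Theorem~\ref{thm:second}(4)]
Let $G$ be a ball centered at $0$ and $u=u_G$. The Schwarz symmetrization $u^\sharp$ is the radially nonincreasing function whose superlevel set $\{u^\sharp>c\}$, $c>0$, is the open ball centered at $0$ of measure $|\{u>c\}|$. Then $0\le u^\sharp\le1$, $\|u^\sharp\|_{L^2}=\|u\|_{L^2}$, and by the P\'olya--Szeg\H{o} inequality $u^\sharp\in H^1$ with $\|\nabla u^\sharp\|_{L^2}\le\|\nabla u\|_{L^2}$. Moreover $|G\cap\{u>c\}|\le\min\{|G|,|\{u>c\}|\}=|G\cap\{u^\sharp>c\}|$, and integrating against $2c\,dc$ gives $\int_Gu^2\le\int_G(u^\sharp)^2$. Since $V=\alpha^2-\kappa^2\chi_G$, we obtain $\mathcal{F}(u^\sharp)\le\mathcal{F}(u)$. By uniqueness $u=u^\sharp$ a.e., so the continuous function $u$ is radially nonincreasing, and \eqref{eq:qc} follows from $|tx+(1-t)y|\le\max\{|x|,|y|\}$.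
\end{proof}

\subsection{Continuous dependence on the domain}

\begin{lemma}\label{lem:hausdorff}
Let $G,G_n$ be nonempty bounded convex domains.
\begin{enumerate}
\item[(a)] If $d_H(G_n,G)\to0$, then the $G_n$ lie in a fixed ball, every compact subset of $G$ lies in $G_n$ for large $n$, and $|G_n\triangle G|\to0$. If moreover $G\in\mathcal{G}$, then $G_n\in\mathcal{G}$ for large $n$.
\item[(b)] If $G_n\subset G$ and every compact subset of $G$ lies in $G_n$ for large $n$, then $d_H(G_n,G)\to0$.
\end{enumerate}
\end{lemma}

\begin{proof}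
(a) Put $\delta_n=d_H(G_n,G)$. The set $G_n$ lies in $U_n=\{x:\operatorname{dist}(x,\overline G)\le\delta_n\}$, hence in a fixed ball. Let $K\subset G$ be compact and $B_\delta(x)\subset G$ for all $x\in K$. If some $x\in K$ is not in $G_n$, separate it from $G_n$: there is a unit vector $e$ with $(y-x)\cdot e\le0$ for $y\in\overline{G_n}$. Then $x+\delta e\in\overline G$ has distance at least $\delta$ from $\overline{G_n}$, so $\delta_n\ge\delta$. Hence $K\subset G_n$ for large $n$, and $|G\setminus G_n|\to0$ by inner regularity of Lebesgue measure. Next, $|G_n\setminus G|\le|U_n\setminus G|\to|\partial G|$, and $|\partial G|=0$ because $\overline G\subset x_0+(1+\eta)(G-x_0)$ for $x_0\in G$, $\eta>0$, so that $|\overline G|\le(1+\eta)^d|G|$. If $G\in\mathcal{G}$, take $\varphi\in C_c^\infty(G)$ with quotient less than $\beta^2$ in \eqref{eq:rayleigh}; it is admissible for $G_n$ once $\operatorname{supp}\varphi\subset G_n$.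

(b) Given $\eta>0$, take a finite set $K\subset G$ such that every point of $G$ is within $\eta$ of $K$. Once $K\subset G_n$, we have $d_H(G_n,G)\le\eta$.
\end{proof}

\begin{proposition}\label{prop:continuity}
If $G_n\to G$ in $\mathcal{G}$, then $u_{G_n}\to u_G$ and $\nabla u_{G_n}\to\nabla u_G$ uniformly on compact subsets of $\mathbb{R}^d$.
\end{proposition}

\begin{proof}
Let $B$ be a ball containing all $G_n$. Then $u_n:=u_{G_n}=E*g_n$ with $0\le g_n\le\kappa^2\chi_B$. By Lemma~\ref{lem:kernel}(b) the gradients $\nabla u_n$ are bounded by $\kappa^2\|\nabla E\|_{L^1}$ and equicontinuous, and $0\le u_n\le1$. By the Arzel\`a--Ascoli theorem, every subsequence has a further subsequence along which $u_n$ and $\nabla u_n$ converge locally uniformly to some $\tilde u$ and $\nabla\tilde u$. It suffices to show $\tilde u=u_G$. The majorants $u_n\le\kappa^2E*\chi_B$ and $|\nabla u_n|\le\kappa^2|\nabla E|*\chi_B$ are in $L^2$ by Young's inequality, so $u_n\to\tilde u$ in $H^1(\mathbb{R}^d)$ by dominated convergence, and $\tilde u\in\mathbb{K}$. If $\mathcal{F}_n$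 and $\mathcal{F}$ are the functionals of $G_n$ and $G$, then $|\mathcal{F}_n(w)-\mathcal{F}(w)|\le\kappa^2|G_n\triangle G|\to0$ uniformly in $w\in\mathbb{K}$. Hence
\[
\mathcal{F}(\tilde u)=\lim\mathcal{F}(u_n)=\lim\mathcal{F}_n(u_n)\le\lim\mathcal{F}_n(u_G)=\mathcal{F}(u_G),
\]
and $\tilde u=u_G$ by Proposition~\ref{prop:unique}.
\end{proof}

\section{The Hessian at an edge}\label{sec:edge}

For orthonormal vectors $\nu,b\in\mathbb{R}^d$ and $0<\varepsilon<\pi/2$ put
\[
\nu_\pm=\cos\varepsilon\,\nu\pm\sin\varepsilon\,b,\qquad W=W(\nu,b,\varepsilon)=\{y\in\mathbb{R}^d:\ y\cdot\nu_+<0,\ y\cdot\nu_-<0\}.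
\]
This is a wedge whose two faces have outer normals $\nu_\pm$ and meet along the subspace $\{\nu,b\}^\perp$ of codimension two. We call $\nu$ its \emph{axis}. We say that $G$ has an \emph{edge of type $(\nu,b,\varepsilon)$ at $P\in\partial G$} if $G$ coincides with $P+W$ in a neighborhood of $P$. For $d=2$ this is a corner with straight sides and interior angle $\pi-2\varepsilon$.

\begin{proposition}\label{prop:hessian}
Let $G\in\mathcal{G}$ have an edge of type $(\nu,b,\varepsilon)$ at $P$, and let $u=u_G$. Then $u$ is $C^2$ near $P+s\nu$ for $s>0$, and there is a constant $C$ such that for all $0<s\le1$ and all unit vectors $\tau$,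
\[
\Big|\partial_{\tau\tau}u(P+s\nu)-\kappa^2u(P)\,\frac{\sin2\varepsilon}{2\pi}\big((\tau\cdot\nu)^2-(\tau\cdot b)^2\big)\log\frac1s\Big|\le C .
\]
\end{proposition}

\begin{proof}
Let $P=0$ and $x_s=s\nu$; constants $C$ are independent of $s$ and $\tau$. We freeze the source $g$ at its value at the edge. What is left vanishes linearly at $0$, which is just enough to compensate the singularity $|z|^{-d}$ of the Hessian of $E$, and the frozen part is invariant along the edge, hence two-dimensional.

\emph{Geometry.} We have $G\subset W$: if $y\in G$, then $ry\in G$ for $0<r\le 1$ by convexity, so $ry\in W$ for small $r$, and $W$ is a cone. Since $\nu_++\nu_-=2\cos\varepsilon\,\nu$, we have $y\cdot\nu<0$ on $W$, and so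
\begin{equation}\label{eq:dist}
|x_s-y|^2\ge s^2+|y|^2\qquad(y\in W).
\end{equation}

\emph{Freezing the source.} Let $f=g-\kappa^2u(0)\chi_W$ and $w=E*\chi_W$, so that $u=E*f+\kappa^2u(0)\,w$. Both $f$ and $\chi_W$ are bounded and vanish outside $W$, in particular in $B_s(x_s)$ by \eqref{eq:dist}. By Lemma~\ref{lem:kernel}(c), $E*f$, $w$ and $u$ are $C^2$ near $x_s$. By Proposition~\ref{prop:structure}(d), $u(0)<1$, so there is $R>0$ such that $u<1$ in $B_R$ and $G\cap B_R=W\cap B_R$. In $B_R$ we then have $f=\kappa^2(u-u(0))\chi_W$, and $u$ is Lipschitz; everywhere $|f|\le\kappa^2$. Thus $|f(y)|\le C\min\{|y|,1\}$. Since $m$ is decreasing and $|x_s-y|\ge|y|$ on $W$,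
\[
|\partial_{\tau\tau}(E*f)(x_s)|\le C\int_{\mathbb{R}^d}m(|y|)\min\{|y|,1\}\,dy=C\int_{|y|<1}|y|^{1-d}\,dy+C\int_{|y|>1}|y|^{-d-2}\,dy<\infty .
\]

\emph{Reduction to the plane.} Write $y=(y',y'')$ with $y'=y\cdot\nu+i\,y\cdot b\in\mathbb{C}$ and $y''\in\mathbb{R}^{d-2}$ (absent if $d=2$). Then $W=W'\times\mathbb{R}^{d-2}$, and since a point with $y'=-\rho e^{i\phi}$, $-\pi<\phi\le\pi$, has $y\cdot\nu_\pm=-\rho\cos(\phi\mp\varepsilon)$,
\[
W'=\{-\rho e^{i\phi}:\ \rho>0,\ |\phi|<\omega/2\},\qquad\omega=\pi-2\varepsilon .
\]
By Tonelli's theorem and Lemma~\ref{lem:kernel}(d), $w(x)=(E_2*\chi_{W'})(x')$. Hence, with $\tau'=\tau\cdot\nu+i\,\tau\cdot b$ and $|\tau'|\le1$,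
\[
\partial_{\tau\tau}w(x_s)=\int_{W'}\partial_{\tau'\tau'}E_2(s-y')\,dy'.
\]
On $W'$ we have $|s-y'|\ge|y'|$. By Lemma~\ref{lem:kernel}(c) for $d=2$, the part of the integral over $|y'|\ge1$ is at most $C\int_{|y'|\ge1}|y'|^{-4}\,dy'$. The remaining region is the sector $S$ of Section~\ref{sec:sector}, and by Lemma~\ref{lem:kernel}(e) replacing $E_2$ by $N$ there costs at most $C\int_{|y'|<1}|y'|^{-1}\,dy'$. Lemma~\ref{lem:sector} and $\sin\omega=\sin2\varepsilon$ complete the proof.
\end{proof}

The inequality $u(P)<1$ is needed because $g$ jumps from $\kappa^2$ to $\alpha^2$ at the boundary of the saturated set $\{u=1\}$; if that set reached $P$, the remainder $f$ would not have to vanish at $P$.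

\begin{corollary}\label{cor:criterion}
Let $G\in\mathcal{G}$ have an edge of type $(\nu,b,\varepsilon)$ at $P$. If there is a unit vector $\tau$ with $\tau\cdot\nabla u_G(P)=0$ and $|\tau\cdot\nu|>|\tau\cdot b|$, then $G\in\mathcal{N}$.
\end{corollary}

\begin{proof}
We use an elementary fact that will serve again: if $q_n\to q\neq0$ and $\tau$ is a unit vector orthogonal to $q$, then the projections $\tau-(\tau\cdot q_n)q_n/|q_n|^2$ of $\tau$ onto $q_n^\perp$ converge to $\tau$, and so do their normalizations. Let $u=u_G$. As $s\downarrow0$, $\nabla u(P+s\nu)\to\nabla u(P)\neq0$, so there are unit vectors $\tau_s\perp\nabla u(P+s\nu)$ with $\tau_s\to\tau$. Then $(\tau_s\cdot\nu)^2-(\tau_s\cdot b)^2$ has a positive limit, and $u(P)>0$. By Proposition~\ref{prop:hessian}, $\partial_{\tau_s\tau_s}u(P+s\nu)\to+\infty$, and Lemma~\ref{lem:test} applies.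
\end{proof}

For $d\ge3$ the directions along the edge contribute nothing to the logarithm but can be used to make $\tau$ orthogonal to the gradient. This settles a concrete case at once.

\begin{example}\label{ex:cube}
Let $d\ge3$ and let $G=(-a,a)^d$ with $a$ so large that $G\in\mathcal{G}$. Then $G\in\mathcal{N}$. Indeed, let $u=u_G$. The coordinate vector $e_3$ is an outer normal at the vertex $(a,\dots,a)$, so $\partial_3u<0$ there by Proposition~\ref{prop:structure}(d), and by continuity $\partial_3u(P)<0$ at $P=(a,a,a-\eta,\dots,a-\eta)$ for small $\eta>0$. Near $P$ the cube coincides with $P+\{y_1<0,\ y_2<0\}$, which is an edge of type $(\nu,b,\pi/4)$ with $\nu=(e_1+e_2)/\sqrt2$, $b=(e_1-e_2)/\sqrt2$. The vector $\partial_3u(P)\,\nu-(\nabla u(P)\cdot\nu)\,e_3$ is orthogonal to $\nabla u(P)$ and to $b$, and not to $\nu$. Its normalization satisfies the hypothesis of Corollary~\ref{cor:criterion}.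
\end{example}

In the plane there is no such freedom. The vector $\tau$ is determined up to sign, and the hypothesis of Corollary~\ref{cor:criterion} says that $-\nabla u_G(P)$ makes an angle greater than $\pi/4$ with the line spanned by $\nu$. On the other hand $\nabla u_G(P)\cdot\nu_\pm<0$ by Proposition~\ref{prop:structure}(d), so $\nabla u_G(P)\in W$ and the angle between $-\nabla u_G(P)$ and $\nu$ is less than half the interior angle. The criterion therefore never applies at a right or acute corner, and at an obtuse one we have no direct way to locate the gradient.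

\section{Creating edges by small cuts}\label{sec:cuts}

The way out is to choose the edge after the gradient. Start from a boundary point $p$ of a domain $G_0$ and an outer normal $\nu$ at $p$ against which the gradient is tilted. Cut $G_0$ by two hyperplanes that pass through an interior point near $p$ and are almost orthogonal to $\nu$ (Figure~\ref{fig:cut}). The cut removes only a thin slab, so the gradient hardly changes, and it produces an edge with axis $\nu$. The edge is almost flat and the coefficient $\sin2\varepsilon$ is small, but for each fixed cut the logarithm still diverges; no uniformity in $\varepsilon$ is needed.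

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!20] (-1,-0.3) -- (-0.441,-0.378) -- (-3.5,-3) -- (-4.598,-0.804) -- cycle;
\draw (0,0) -- (-5,0) -- (-3.5,-3) -- cycle;
\draw[thick] (-0.441,-0.378) -- (-1,-0.3) -- (-4.598,-0.804);
\fill (0,0) circle (0.035) node[below right] {$p$};
\fill (-1,-0.3) circle (0.035) node[below] {$P_n$};
\draw[->] (0,0) -- (0,1) node[right] {$\nu$};
\draw[->] (0,0) -- (20:1.1) node[right] {$-\nabla u_{G_0}(p)$};
\draw (20:0.4) arc (20:90:0.4);
\node at (55:0.58) {$\gamma$};
\draw[dashed] (-1,-0.3) -- (-1,0.9);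
\draw[->] (-1,-0.3) -- (-1.342,0.64) node[left] {$\tau$};
\node at (-3.2,-1.5) {$G_n$};
\end{tikzpicture}
\caption{A triangle $G_0$ with an acute vertex $p$; the outer normal $\nu$ of one side makes an angle $\gamma>\pi/4$ with $-\nabla u_{G_0}(p)$. The shaded polygon $G_n$ is cut from $G_0$ by two lines through an interior point $P_n$ near $p$. It has an almost flat corner at $P_n$ with axis $\nu$ (dashed), and the direction $\tau$ orthogonal to the gradient lies within $\pi/4$ of that axis.}
\label{fig:cut}
\end{figure}

\begin{proposition}\label{prop:cut}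
Let $G_0\in\mathcal{G}$, $u_0=u_{G_0}$, $p\in\partial G_0$, let $\nu$ be a unit outer normal at $p$, and let $\gamma$ be the angle between $\nu$ and $-\nabla u_0(p)$. If $\gamma>\pi/4$ (case $d=2$), respectively $\gamma>0$ (case $d\ge3$), there are $G_n\in\mathcal{N}$ with $G_n\to G_0$, each $G_n$ being the intersection of $G_0$ with two open half-spaces.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:structure}(d), $\nabla u_0(p)\ne0$ and $\gamma<\pi/2$. We first choose unit vectors $b\perp\nu$ and $\tau\perp\nabla u_0(p)$ with $|\tau\cdot\nu|>|\tau\cdot b|$. For $d=2$ both are unique up to sign, and $|\tau\cdot\nu|=\sin\gamma>\cos\gamma=|\tau\cdot b|$. For $d\ge3$ the vectors $\nu$ and $\nabla u_0(p)$ span a plane; take $b$ orthogonal to it and $\tau$ in it. Then $|\tau\cdot\nu|=\sin\gamma>0=\tau\cdot b$.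

Take $P_n\in G_0$ with $P_n\to p$ and $\varepsilon_n\in(0,\pi/2)$ with $\varepsilon_n\to0$, and let
\[
G_n=G_0\cap\big(P_n+W(\nu,b,\varepsilon_n)\big).
\]
This set is open, convex and bounded. Since $P_n$ is an interior point of $G_0$, the set $G_n$ is nonempty and has an edge of type $(\nu,b,\varepsilon_n)$ at $P_n$. If $x\in G_0\setminus G_n$, then $\cos\varepsilon_n\,(x-P_n)\cdot\nu\pm\sin\varepsilon_n\,(x-P_n)\cdot b\ge0$ for one choice of sign, so
\[
(x-p)\cdot\nu\ge-\delta_n,\qquad\delta_n=\tan\varepsilon_n\operatorname{diam}G_0+|P_n-p|\to0 .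
\]
On a compact set $K\subset G_0$ the function $(x-p)\cdot\nu$ has a negative maximum, so $K\subset G_n$ for large $n$. By Lemma~\ref{lem:hausdorff}, $G_n\to G_0$ and $G_n\in\mathcal{G}$ for large $n$.

By Proposition~\ref{prop:continuity} and the continuity of $\nabla u_0$, we have $\nabla u_{G_n}(P_n)\to\nabla u_0(p)\neq0$. The normalized projections $\tau_n$ of $\tau$ onto $\nabla u_{G_n}(P_n)^\perp$ therefore converge to $\tau$, and $|\tau_n\cdot\nu|>|\tau_n\cdot b|$ for large $n$. Corollary~\ref{cor:criterion} gives $G_n\in\mathcal{N}$.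
\end{proof}

This proves Theorem~\ref{thm:second}(2). To verify the condition on $\gamma$ without knowing the gradient, we use a point with two normals: a single vector cannot be close to both.

\begin{corollary}\label{cor:twonormals}
The conclusion of Proposition~\ref{prop:cut} holds for $G_0\in\mathcal{G}$ if $d=2$ and $G_0$ has a corner of interior angle $\omega_0<\pi/2$, or if $d\ge3$ and $G_0$ is a polytope.
\end{corollary}

\begin{proof}
Let $d=2$ and let $p$ be the corner. The outer unit normals $\nu_1,\nu_2$ of the two rays bounding the sector $\bigcup_{r>0}r(G_0-p)$ are outer normals of $G_0$ at $p$, and they enclose the angle $\pi-\omega_0$. By the triangle inequality for angles, $-\nabla u_{G_0}(p)$ makes an angle at least $(\pi-\omega_0)/2>\pi/4$ with one of them.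

Let $d\ge3$, $G_0=\bigcap_i\{x:\ x\cdot n_i<r_i\}$ with unit vectors $n_i$, and let $p$ be an extreme point of the compact convex set $\overline{G_0}=\bigcap_i\{x:\ x\cdot n_i\le r_i\}$. The $n_i$ with $p\cdot n_i=r_i$ are outer normals at $p$. They span $\mathbb{R}^d$, for otherwise $p\pm\eta h\in\overline{G_0}$ for a unit vector $h$ orthogonal to them and small $\eta>0$. So two of them are distinct, and $-\nabla u_{G_0}(p)$ is a positive multiple of at most one; for the other, $\gamma>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]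
The first statement is Proposition~\ref{prop:unique}. For $d\ge3$ a large cube lies in $\mathcal{N}$ by Example~\ref{ex:cube}. For $d=2$ let $G_0$ be a triangle, dilated so that $G_0\in\mathcal{G}$. It has a vertex with interior angle less than $\pi/2$, so Corollary~\ref{cor:twonormals} yields domains $G_n\in\mathcal{N}$, and these are convex polygons.
\end{proof}

The argument places the triangle in $\overline{\mathcal{N}}$; it does not decide whether the triangle itself lies in $\mathcal{N}$.

\section{Openness, smooth examples and density}\label{sec:N}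

\begin{proof}[Proof of Theorem~\ref{thm:second}(1)]
Let $G\in\mathcal{N}$ and choose $x,y,t$ with $u_G(tx+(1-t)y)<\min\{u_G(x),u_G(y)\}$. If $G_n\to G$ in $\mathcal{G}$, then $u_{G_n}\to u_G$ at these three points by Proposition~\ref{prop:continuity}, so the strict inequality holds for $u_{G_n}$ when $n$ is large. Hence $\mathcal{N}$ is open.

It follows that the edge, though essential for the proof, can be smoothed away afterwards. Let $G=\{\max_{i\le M}\ell_i<0\}\subset B_\rho(0)$ be a polytope in $\mathcal{N}$, with affine functions $\ell_i$ of gradients $a_i$. We replace the maximum by a smooth approximation and add a small quadratic term to make it strictly convex: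
\[
f_k(x)=\frac1k\log\sum_{i\le M}e^{k\ell_i(x)}+\frac{|x|^2}k,\qquad c_k=\frac{\log M+\rho^2+1}k,\qquad G^k=\{f_k<c_k\}.
\]
With the weights $\mu_i=e^{k\ell_i}/\sum_je^{k\ell_j}$, which sum to $1$,
\[
\partial_{\tau\tau}f_k=k\Big(\sum_i\mu_i(a_i\cdot\tau)^2-\Big(\sum_i\mu_i\,a_i\cdot\tau\Big)^2\Big)+\frac2k|\tau|^2\ge\frac2k|\tau|^2
\]
by the Cauchy--Schwarz inequality, so $G^k$ is open and convex. From
\[
\max_i\ell_i\le f_k\le\max_i\ell_i+\frac{\log M+|x|^2}k
\]
we get $G\subset G^k\subset\{\max_i\ell_i<c_k\}$. Fix $x_0\in G$ and put $\sigma=-\max_i\ell_i(x_0)>0$. If $\max_i\ell_i(x)<c$, then at the point $\frac{c}{\sigma+c}x_0+\frac{\sigma}{\sigma+c}x$ every $\ell_i$ is less than $\frac{-c\sigma+\sigma c}{\sigma+c}=0$. Thus $G^k\subset x_0+(1+c_k/\sigma)(G-x_0)$, so $G^k$ is bounded and $d_H(G^k,G)\le c_k\operatorname{diam}G/\sigma\to0$. By Lemma~\ref{lem:hausdorff}(a) and openness, $G^k\in\mathcal{N}$ for large $k$. Finally, the gradient of the convex function $f_k$ vanishes only where $f_k$ is minimal, and $\min f_k<c_k$ because $G^k\neq\emptyset$.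 So $\nabla f_k\ne0$ on $\{f_k=c_k\}$, the boundary $\partial G^k$ is a $C^\infty$ hypersurface, and its second fundamental form $\tau\mapsto\partial_{\tau\tau}f_k/|\nabla f_k|$, $\tau\perp\nabla f_k$, is positive definite: all principal curvatures are positive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(3)]
The case $d=2$ is contained in Corollary~\ref{cor:twonormals}. Let $d\ge3$ and $G\in\mathcal{G}$. For each $n$ take a finite set $K_n\subset G$ that contains $d+1$ affinely independent points and is such that every point of $G$ is within $1/n$ of $K_n$. The interior $G_n$ of the convex hull of $K_n$ is a polytope with $G_n\subset G$ and $K_n\subset\overline{G_n}$, so $d_H(G_n,G)\le1/n$. By Lemma~\ref{lem:hausdorff}(a), $G_n\in\mathcal{G}$ for large $n$, and $G_n\in\overline{\mathcal{N}}$ by Corollary~\ref{cor:twonormals}. Hence $G\in\overline{\mathcal{N}}$. Openness is part (1).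
\end{proof}

\begin{remark}
A ball $G\in\mathcal{G}$ is not in $\mathcal{N}$, and since $u_G$ is radial, $\gamma=0$ at each of its boundary points, so part (2) does not apply to it. Still, for $d\ge3$ it lies in $\overline{\mathcal{N}}$ by part (3): the quasiconcavity of the minimizer for a ball does not survive arbitrarily small convex perturbations in the Hausdorff metric.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KKO}
Pu-Zhao Kow, Masato Kimura and Hiroshi Ohtsuka,
\emph{Existence and regularity of minimizers for a variational problem of species population density},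
arXiv:2601.13771 (2026).

\end{thebibliography}
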